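# Orientations of 2-trees with the largest average connectivity

## 1. The tree of triangles and edges

All graphs are finite, loopless and without multiple edges. A **2-tree** is a graph obtained from a triangle $K_3$ by repeatedly adding a new vertex and joining it to both ends of an existing edge. Its *order* is its number of vertices.

Take a 2-tree $G$ and draw a second graph $\mathcal I$ from it. Put down one node for each triangle of $G$ and one node for each edge of $G$, and join a triangle node to the three edge nodes it contains. For $G=K_3$ the result is a star with three leaves. If we add $w$ to the edge $xy$ of $G$, the only triangle containing $w$ is $wxy$, because $w$ has no other neighbors. So $\mathcal I$ gains a node $wxy$ hung on the old node $xy$, together with two pendant nodes $wx$ and $wy$ hung on $wxy$. This picture proves most of the following lemma.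

**Lemma 1.** Let $G$ be a 2-tree of order $n\ge 3$.

(a) $G$ has $2n-3$ edges, $n-2$ triangles and minimum degree at least $2$, and every edge lies in a triangle.

(b) $\mathcal I$ is a tree.

(c) For each vertex $x$, the nodes containing $x$ induce a subtree $\mathcal I_x$ of $\mathcal I$.

(d) If $x$ lies in exactly $\tau$ triangles, then $\deg x=\tau+1$.

*Proof.* For (a), (b), (c) we use induction along the construction. For $K_3$ everything is clear ($\mathcal I_x$ is a path with three nodes). Now add $w$ to $xy$. We gain one vertex, two edges, one triangle; no degree drops and $\deg w=2$; the new edges lie in $wxy$. This gives (a). Hanging $wxy$ on $xy$ and then $wx,wy$ on $wxy$ keeps $\mathcal I$ a tree. The subtree $\mathcal I_x$ gains $wxy$ (adjacent to $xy\in\mathcal I_x$) and $wx$, so it stays connected; the same holds for $\mathcal I_y$. The set $\mathcal I_w$ consists of $wxy,wx,wy$, a path. All other $\mathcal I_z$ are unchanged.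

For (d), the tree $\mathcal I_x$ has $\tau+\deg x$ nodes. Each triangle containing $x$ has exactly two edges containing $x$, so $\mathcal I_x$ has $2\tau$ edges. A tree has one node more than edges, so $\tau+\deg x=2\tau+1$. $\square$

For an edge $e$ let $p(e)\ge1$ be the number of triangles containing $e$, that is, the degree of the node $e$ in $\mathcal I$. Call $e$ **boundary** if $p(e)=1$ and **inner** if $p(e)\ge2$.

Three examples will accompany us.

* The *squared path* $P_n^2$ has vertices $v_1,\dots,v_n$, with $v_i\sim v_j$ if and only if $1\le|i-j|\le2$. It is a 2-tree: start with $v_1v_2v_3$ and add $v_{k+1}$ to the edge $v_{k-1}v_k$ for $k=3,4,\dots$. Its triangles are $v_iv_{i+1}v_{i+2}$. The inner edges are the $v_iv_{i+1}$ with $2\le i\le n-2$, and each has $p=2$.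
* The *3-sun* is a triangle $x_0x_1x_2$ together with vertices $y_0,y_1,y_2$, where $y_i$ is adjacent to exactly $x_i,x_{i+1}$ (indices mod $3$). Its inner edges are the three edges $x_ix_{i+1}$, each with $p=2$.
* The *book* with $k$ pages is an edge $uv$ together with $k$ vertices $w_1,\dots,w_k$, each adjacent to exactly $u$ and $v$. For $k\ge2$ its only inner edge is $uv$, with $p(uv)=k$.

Now prune. **Let $n\ge4$.** Let $\mathcal B$ be obtained from $\mathcal I$ by deleting all boundary edge nodes. These are leaves of $\mathcal I$, so $\mathcal B$ is a tree. It contains all $n-2\ge2$ triangle nodes, so each triangle has at least one inner edge. Call a triangle **leaf**, **middle** or **full** if it has $1$, $2$ or $3$ inner edges. In $P_n^2$ with $n\ge4$ the tree $\mathcal B$ is a path, with leaf triangles at its two ends and middle triangles between. In the 3-sun, $\mathcal B$ has one full triangle in the center, and three arms each consisting of an inner edge followed by a leaf triangle. For the book with $k\ge2$ pages, $\mathcal B$ is a star with center $uv$ and $k$ leaf triangles.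

**Lemma 2.** Let $n\ge4$. The leaves of $\mathcal B$ are exactly the leaf triangles. Each leaf triangle contains exactly one vertex of degree $2$, and each vertex of degree $2$ lies in exactly one triangle, which is a leaf triangle.

*Proof.* An inner edge has degree $p(e)\ge2$ in $\mathcal B$, and a triangle has degree equal to its number of inner edges. This gives the first sentence. Let $wxy$ be a leaf triangle with $wx,wy$ boundary and $xy$ inner. A second triangle at $w$ cannot exist: in the tree $\mathcal I_w$ a path from $wxy$ to it would leave through $wx$ or $wy$, which have no further neighbor. So $w$ lies in one triangle and $\deg w=2$ by Lemma 1(d). The vertices $x,y$ lie in at least two triangles, so they have degree at least $3$. Conversely, a vertex $w$ of degree $2$ lies in exactly one triangle $wxy$. Then $wx$ and $wy$ are boundary, so the triangle has only one inner edge. $\square$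

Throughout, let $T$ be the set of vertices of degree $2$, $t=|T|$ and $m=n-t$. For $n\ge4$, Lemma 2 says that $\mathcal B$ has exactly $t$ leaves; in particular $t\ge2$.

## 2. What the tree is for: average connectivity of orientations

For distinct vertices $u,v$ of a directed graph $D$, let $\kappa_D(u,v)$ be the maximum number of internally disjoint directed $u$–$v$ paths. The **average connectivity** $\bar\kappa(D)$ is the average of $\kappa_D(u,v)$ over all ordered pairs of distinct vertices. An **orientation** of $G$ assigns a direction to every edge, and $\bar\kappa_{\max}(G)$ is the maximum of $\bar\kappa(D)$ over all orientations $D$ of $G$. For example, the cyclic triangle has $\kappa_D=1$ for each of its six ordered pairs, so its average connectivity is $1$.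

A graph is **maximal outerplanar** if it has a planar embedding with all vertices on the outer face and no edge can be added while preserving this property. The source of our problem is the paper by Casablanca, Dankelmann, Goddard, Oellermann and Mol, "The maximum average connectivity among all orientations of a graph", arXiv:1907.07219 (2019). The conjecture to prove or disprove is this: *if $G$ is a 2-tree of order $n\ge3$ for which $\bar\kappa_{\max}(G)$ is largest among all 2-trees of order $n$, then $G$ is maximal outerplanar.*

In plain words: we build a 2-tree, then make all streets one-way, and want as many disjoint routes as possible on average. Must the best 2-tree be a triangulated polygon? The answer is yes, and one can say exactly which 2-trees are best.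

**Theorem 3.** Let $G$ be a 2-tree of order $n\ge3$. Then
$$\bar\kappa_{\max}(G)\le\frac32-\frac{2n-3}{n(n-1)},$$
with equality if and only if $G\cong P_n^2$, or $n=6$ and $G$ is the 3-sun.

**Corollary 4.** The conjecture is true.

*Proof of Corollary 4 from Theorem 3.* For every $n\ge3$ the 2-tree $P_n^2$ attains the bound, so an optimal $G$ attains it too, and $G$ is $P_n^2$ or the 3-sun. Both arise from a triangle by repeatedly attaching a new vertex to an edge that at that moment lies in only one triangle. For $P_n^2$, the vertex $v_{k+1}$ is attached to $v_{k-1}v_k$, which lies only in $v_{k-2}v_{k-1}v_k$; for the 3-sun, $y_i$ is attached to $x_ix_{i+1}$.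

Such graphs have a plane drawing in which the outer face is bounded by a cycle through all vertices, whose edges are exactly the edges lying in one triangle. This holds for a triangle. If we attach $w$ to such an edge $xy$, we draw $w$ in the outer face next to $xy$, and $xy$ is replaced on the outer cycle by $x,w,y$. Since $wxy$ is the only new triangle, $xy$ now lies in two triangles, $wx$ and $wy$ in one, and all other counts are unchanged. So our graphs are outerplanar, and they have $2n-3$ edges. An outerplanar graph of order $n\ge2$ has at most $2n-3$ edges, so no edge can be added. $\square$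

It remains to prove Theorem 3. Put
$$K(D)=\sum_{(u,v)}\kappa_D(u,v)=n(n-1)\,\bar\kappa(D),\qquad M_n=3\binom n2-(2n-3).$$
Since $M_n/(n(n-1))=\frac32-\frac{2n-3}{n(n-1)}$, the bound says $K(D)\le M_n$ for every orientation $D$ of $G$. For an unordered pair write $b(u,v)=\kappa_D(u,v)+\kappa_D(v,u)$, so that $K(D)=\sum b(u,v)$ over unordered pairs. The number $M_n$ has a simple meaning: the count is $3$ for each pair, lowered to $2$ for $2n-3=\binom n2-\binom{n-2}2$ pairs, namely those that meet a fixed set of two vertices.

## 3. Orientations of $P_n^2$ and of the 3-sun that attain $M_n$

**Proposition 5.** For $n\ge3$, $P_n^2$ has an orientation with $K(D)\ge M_n$. The 3-sun has an orientation with $K(D)\ge M_6=36$.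

*Proof for $P_n^2$.* Orient $v_i\to v_{i+2}$ and $v_{i+1}\to v_i$: long edges go up, short edges go down.

This digraph is strongly connected. Descending from $v_j$ to $v_i$ uses short edges. To go up from $v_i$ to $v_j$ with $j-i$ even, use $+2$ steps. If $j-i$ is odd and $i\ge2$, first go $v_i\to v_{i-1}$; if $j-i$ is odd and $i=1$, first go $v_1\to v_3\to v_2$; then use $+2$ steps. So $b\ge2$ for every pair.

Now let $2\le i<j\le n-1$. We want two internally disjoint paths from $v_i$ to $v_j$. Path $A$ starts $v_i\to v_{i+2}\to v_{i+4}\to\cdots$. Path $B$ starts $v_i\to v_{i-1}\to v_{i+1}\to v_{i+3}\to\cdots$. If $j-i$ is even, $A$ reaches $v_j$, and $B$ is run up to $v_{j+1}$ and then finished by $v_{j+1}\to v_j$. If $j-i$ is odd, $B$ reaches $v_j$, and $A$ is run up to $v_{j+1}$ and finished by $v_{j+1}\to v_j$. The vertices needed exist because $i-1\ge1$ and $j+1\le n$. The interior of $A$ has indices of the parity of $i$ and the interior of $B$ has indices of the other parity, so they are disjoint. Thus $\kappa(v_i,v_j)\ge2$ and $\kappa(v_j,v_i)\ge1$, so $b(v_i,v_j)\ge3$.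

There are $\binom{n-2}2$ such pairs and $2n-3$ others, so
$$K(D)\ge3\binom{n-2}2+2(2n-3)=3\binom n2-(2n-3)=M_n.$$

*Proof for the 3-sun.* Orient $x_i\to x_{i+1}$ and $x_{i+1}\to y_i\to x_i$. The $x_i$ form a directed cycle and each $y_i$ has an arc from it and an arc to it, so the digraph is strongly connected and $b\ge2$ everywhere. From $x_i$ to $x_{i+1}$ we have the paths $x_ix_{i+1}$ and $x_i\,y_{i-1}\,x_{i-1}\,y_{i+1}\,x_{i+1}$. (For the second: $x_i\to y_{i-1}\to x_{i-1}$ is the rule for $y_{i-1}$, and $x_{i-1}=x_{i+2}\to y_{i+1}\to x_{i+1}$ is the rule for $y_{i+1}$.) From $x_{i+1}$ to $x_i$ we have $x_{i+1}y_ix_i$ and $x_{i+1}x_{i+2}x_i$. So the three pairs $\{x_i,x_{i+1}\}$ have $b\ge4$, the other twelve have $b\ge2$, and $K(D)\ge12+24=36=M_6$. $\square$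

Once the upper bound is proved, both inequalities are equalities.

## 4. Orders three to six, and where counting degrees stops

Let $\lambda(x,y)$ be the edge-connectivity between distinct $x,y$ in $G$. By Menger's theorem it is both the maximum number of edge-disjoint $x$–$y$ paths and the minimum of $|\delta(X)|$ over vertex sets $X$ with $x\in X\not\ni y$, where $\delta(X)$ is the set of edges with exactly one end in $X$.

**Lemma 6.** (a) $b(u,v)\le\lambda(u,v)\le\min(\deg u,\deg v)$. In particular $b(u,v)\le2$ if $u$ or $v$ is in $T$.

(b) The relation "$x=y$ or $\lambda(x,y)\ge4$" is an equivalence relation on the vertices.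

*Proof.* (a) Let $u\in X\not\ni v$. Internally disjoint $u$–$v$ paths share no arc: a shared arc other than $uv$ would give a shared interior vertex, and only one path uses the arc $uv$ (it is that arc). Each $u$–$v$ path uses an arc leaving $X$, and each $v$–$u$ path an arc entering $X$. So $\kappa_D(u,v)\le|\delta^+(X)|$ and $\kappa_D(v,u)\le|\delta^-(X)|$, where $\delta^+(X)$ and $\delta^-(X)$ are the sets of arcs leaving and entering $X$. These sum to $|\delta(X)|$. Choose $X$ with $|\delta(X)|=\lambda(u,v)$. The second inequality comes from $X=\{u\}$ and $X=V\setminus\{v\}$.

(b) For transitivity, let $X$ separate $x$ from $z$. It separates $x$ from $y$ or $y$ from $z$, so $|\delta(X)|\ge4$ if $\lambda(x,y),\lambda(y,z)\ge4$. $\square$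

**Hand computations.** For $n=3$ every pair has $b\le2$, so $K\le6=M_3$. For $n=4$ the only 2-tree is $K_4$ minus an edge, which is $P_4^2$. Five pairs meet $T$ and the sixth has both degrees $3$, so $K\le5\cdot2+3=13=M_4$. For $n=5$ we attach a vertex to $P_4^2$: its four boundary edges are equivalent under symmetry and give $P_5^2$, and its inner edge gives the book with three pages. In $P_5^2$ the degrees along the path are $2,3,4,3,2$; seven pairs meet $T$, and the other three have minimum degree $3$, so $K\le14+9=23=M_5$. In the book, nine pairs meet $T$ and $b(u,v)\le4$, so $K\le18+4=22<M_5$. So far degrees alone suffice.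

The examples already show that one cannot hope for $b\le3$ on all pairs. In the book with $k$ pages, $u$ and $v$ can have $b(u,v)=k+1$: every page is a path $u,w_i,v$ in one direction or the other, and the edge $uv$ is one more. What saves us is that such gains come together with many vertices of degree $2$. So we set up an account.

**The account.** Let $n\ge4$ and fix an orientation $D$. Let $P$ be the number of unordered pairs with $\lambda\ge4$; by Lemma 6(a) they all lie in $V\setminus T$. Let
$$E=\sum_{\{u,v\}}\max(0,b(u,v)-4).$$
Pairs meeting $T$ have $b\le2$. Pairs in $V\setminus T$ with $\lambda\le3$ have $b\le3$. Pairs with $\lambda\ge4$ have $b\le4+\max(0,b-4)$. Therefore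
$$K(D)\le3\binom n2-\Big[\binom n2-\binom m2\Big]+P+E.\tag{1}$$
Here $\binom n2-\binom m2=tm+\binom t2$ and $2n-3=2m+2t-3$, and $\binom t2-2t+3=\frac{(t-2)(t-3)}2$. So (1) becomes
$$M_n-K(D)\ \ge\ (t-2)m+\frac{(t-2)(t-3)}2-P-E.\tag{2}$$

If $t=2$, we must show $P=0$ (then $E=0$, since $b\le\lambda\le3$). If $t\ge3$, it would suffice to show
$$P\le(t-2)m\qquad\text{and}\qquad E\le t-3,$$
because then the right side of (2) is at least $\frac{(t-2)(t-3)}2-(t-3)=\frac{(t-3)(t-4)}2\ge0$. The first inequality follows if each vertex outside $T$ is in at most $2t-4$ pairs with $\lambda\ge4$, that is, if every equivalence class of Lemma 6(b) has at most $2t-3$ vertices.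

**Where degrees fail.** The obvious way to bound $P$ is to count vertices of degree at least $4$. For $P_n^2$ this breaks at $n=6$. Its degrees are $2,3,4,4,3,2$, so degrees permit $\lambda(v_3,v_4)=4$, while (2) with $t=2$ needs $P=0$. For larger $n$ there are $n-4$ vertices of degree $4$, so degrees only give $P\le\binom{n-4}2$ against a budget of $0$. The true reason for $\lambda(v_3,v_4)\le3$ in $P_6^2$ is a cut: the only edges leaving $\{v_1,v_2,v_3\}$ are $v_2v_4,v_3v_4,v_3v_5$. By contrast, in the 3-sun the three $x_i$ really do form a class, since $\lambda(x_i,x_j)\ge b(x_i,x_j)\ge4$ in the orientation of Proposition 5. There $t=3$ and the class has $2t-3=3$ vertices.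

So we need to find either vertices of degree $3$, which are in no class of size at least $2$, or cuts with three edges. The tree $\mathcal B$ shows where they are: a strip of triangles that turns around one vertex produces vertices of degree $3$, and a strip that zigzags produces 3-edge cuts.

## 5. Splitting a 2-tree along an edge

This section translates "delete the node $e$ from $\mathcal I$" into statements about $G$. Let $e=uv$ be an edge, with triangles $\Delta_i=uvw_i$ for $1\le i\le p=p(e)$. Let $\mathcal C_i$ be the component of $\mathcal I-e$ containing $\Delta_i$; since $\mathcal I$ is a tree, these components are distinct and there are no others. Let $V_i$ be the set of vertices other than $u,v$ that occur in nodes of $\mathcal C_i$. For example, in the 3-sun with $e=x_0x_1$ there are two pieces, $V_1=\{x_2,y_1,y_2\}$ and $V_2=\{y_0\}$.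

**Lemma 7.** (a) The sets $V_i$ partition $V\setminus\{u,v\}$. Each edge $\ne e$ is a node of exactly one $\mathcal C_i$, and its ends are then in $V_i\cup\{u,v\}$. So there are no edges between distinct $V_i,V_j$.

(b) If $uw_i$ is boundary, then $w_i$ is the only neighbor of $u$ in $V_i$.

(c) The vertex $w_i$ lies on every $u$–$v$ path whose interior is nonempty and contained in $V_i$.

(d) The union of the triangles in $\mathcal C_i$ is the induced subgraph $G[V_i\cup\{u,v\}]$, and it is a 2-tree.

*Proof.* (a) Suppose $x$ occurs in nodes of $\mathcal C_i$ and $\mathcal C_j$ with $i\ne j$. The path in $\mathcal I$ between these nodes passes through $e$ and lies in the subtree $\mathcal I_x$. So $x\in\{u,v\}$, and the $V_i$ are disjoint. Every vertex other than $u,v$ lies in some node, and that node is not $e$, so the $V_i$ cover. Every edge $\ne e$ is a node of exactly one $\mathcal C_i$, so its ends are in $V_i\cup\{u,v\}$.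

(b) Let $x\in V_i$ be a neighbor of $u$. By (a), the node $ux$ lies in $\mathcal C_i$. The path in $\mathcal I_u$ from $e$ to $ux$ enters $\mathcal C_i$ at $\Delta_i$, and continues to the only other edge of $\Delta_i$ containing $u$, namely $uw_i$. As $p(uw_i)=1$, this node has no further neighbor, so the path ends there and $x=w_i$.

(c) The edges of such a path are different from $e$ and each has an end in $V_i$, so they are nodes of $\mathcal C_i$, hence of $\mathcal C_i-\Delta_i$. This forest has two components, $\mathcal A$ containing $uw_i$ and $\mathcal A'$ containing $vw_i$. If a vertex $x$ occurs in nodes of both, then $\mathcal I_x$ contains the path through $uw_i,\Delta_i,vw_i$, so $x\in\{u,w_i\}\cap\{v,w_i\}=\{w_i\}$. Now $u$ occurs in $uw_i\in\mathcal A$, so $u$ occurs in no node of $\mathcal A'$, and the first edge of the path is in $\mathcal A$. In the same way the last edge is in $\mathcal A'$. Somewhere two consecutive edges are in different components, and their common vertex is $w_i$.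

(d) An edge node in $\mathcal C_i$ has only triangle neighbors, all of which are in $\mathcal C_i$, and it has at least one. So each edge node of $\mathcal C_i$ lies in a triangle of $\mathcal C_i$. Hence the union of these triangles has vertex set $V_i\cup\{u,v\}$. An edge of $G[V_i\cup\{u,v\}]$ is $e$, which lies in $\Delta_i$, or it is a node of some $\mathcal C_j$. In the second case it has an end in $V_j$, because it is not $e$, so $j=i$ and it lies in a triangle of $\mathcal C_i$. So the union is the induced subgraph.

Order the triangles of $\mathcal C_i$, starting with $\Delta_i$, by their distance from $\Delta_i$ in the tree $\mathcal C_i$. Then each later triangle $\Delta$ contains an edge $xy$ of an earlier one. Let $S$ be the set of the earlier triangles together with all their edges. It induces a connected subgraph of $\mathcal I$, it does not contain $\Delta$, and $\Delta$ is adjacent to $xy\in S$. Since $\mathcal I$ is a tree, $\Delta$ has only this one neighbor in $S$, and every path from $\Delta$ to a node of $S$ starts $\Delta,xy$. If the third vertex $z$ of $\Delta$ were in an earlier triangle $\Delta'$, the path from $\Delta$ to $\Delta'$ would lie in $\mathcal I_z$ and pass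 through $xy$, giving $z\in\{x,y\}$, a contradiction. So $z$ is new, and adding $\Delta$ means joining a new vertex $z$ to both ends of the existing edge $xy$. Thus the union is built as a 2-tree. $\square$

**Lemma 8.** If $u,v$ are distinct and not adjacent, then there are two vertices $x,y\notin\{u,v\}$ such that $\{x,y\}$ separates $u$ from $v$.

*Proof.* The subtrees $\mathcal I_u$ and $\mathcal I_v$ are disjoint, because a common node would contain both $u$ and $v$ and make them adjacent. Consider the path in $\mathcal I$ from $\mathcal I_u$ to $\mathcal I_v$ and its last node containing $u$. It is not an edge node, since every neighbor of an edge node containing $u$ contains $u$. So it is a triangle $uxy$, and the next node is the edge of it that avoids $u$, namely $xy$. Since $u\not\sim v$, we have $v\notin\{x,y\}$. So the node $xy$ is in neither $\mathcal I_u$ nor $\mathcal I_v$ and lies on the path between them, and these two subtrees lie in different components of $\mathcal I-xy$. By Lemma 7(a) for the edge $xy$, the vertices $u$ and $v$ lie in different pieces with no edges between them. $\square$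

## 6. Bounds for a single pair

We need to know how large $b$ can be beyond $4$. For an edge $e$ let $\varphi(e)$ be the number of full triangles containing $e$. Let $n\ge4$.

**Lemma 9.** (a) If $u\not\sim v$, then $b(u,v)\le4$.

(b) Let $e=uv$ be an edge. If $p(e)=1$, then $b(u,v)\le3$. If $p(e)\ge2$, then $b(u,v)\le1+p(e)+\varphi(e)$.

*Proof.* (a) With $x,y$ as in Lemma 8, every directed path between $u$ and $v$ has $x$ or $y$ in its interior. So $\kappa_D(u,v)\le2$ and $\kappa_D(v,u)\le2$.

(b) Fix a largest system of internally disjoint $u$–$v$ paths and one of $v$–$u$ paths. The edge $e$ accounts for at most one path, in one direction only. Every other path has a nonempty interior avoiding $u,v$, so by Lemma 7(a) its interior lies in one $V_i$. By Lemma 7(c) it passes through $w_i$. So each $V_i$ carries at most one path in each direction, at most $2$ in total. If $uw_i$ is boundary, then by Lemma 7(b) there is only one edge between $u$ and $V_i$. It has only one direction, so all paths through $V_i$ go in the same direction, and $V_i$ carries at most $1$ in total. The same holds if $vw_i$ is boundary. If $p(e)=1$, this gives $b\le1+2=3$. If $p(e)\ge2$, then $e$ is inner, so both $uw_i$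 and $vw_i$ are inner exactly when $\Delta_i$ is full; the total is at most $1+p(e)+\varphi(e)$. $\square$

**Example.** Take $K_4$ minus an edge, with triangles $uvw$ and $uvw'$, and attach one vertex of degree $2$ to each of the four boundary edges, say $a,c,a',c'$ to $uw,vw,uw',vw'$. Now $uvw$ and $uvw'$ are full and $p(uv)=2$, so $b(u,v)\le1+2+2=5$. This value occurs: orient so that $u\to v$, $u\to w\to v$, $u\to w'\to v$, $v\to c\to w\to a\to u$ and $v\to c'\to w'\to a'\to u$. So the excess $E$ can be positive. Here $n=8$ and $t=4$.

## 7. Branch nodes and threads of the pruned tree

We now count on $\mathcal B$. Let $n\ge4$. Let $f_1,f_0$ be the numbers of middle and full triangles, and $q$ the number of edges with $p(e)\ge3$.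

There are $n-2$ triangles, $t$ of them leaf triangles. In any tree, $\sum(\deg-2)=-2$. In $\mathcal B$ a leaf triangle contributes $-1$, a middle triangle $0$, a full triangle $1$, and an inner edge $p(e)-2$. So
$$n-2=t+f_1+f_0,\qquad t-2=f_0+\sum_{e:\,p(e)\ge3}(p(e)-2).\tag{3}$$

The **branch nodes** are the nodes of degree at least $3$ in $\mathcal B$: the full triangles and the edges with $p(e)\ge3$. Let $\beta=f_0+q$ be their number. By (3), $\beta\le t-2$ and $f_0\le t-2$; also $\beta\ge1$ if and only if $t\ge3$.

Let $t\ge3$. A **thread** is a component of $\mathcal B$ minus its branch nodes. It is a path, being a tree with all degrees at most $2$. In the 3-sun the branch node is the triangle $x_0x_1x_2$ and there are three threads, each consisting of an edge node and a leaf triangle. In the example of Section 6 the branch nodes are $uvw$ and $uvw'$. The node $uv$ alone is a thread between them, and there are four more threads, each ending in a leaf triangle.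

**Lemma 10.** Let $t\ge3$. Exactly $t$ threads contain a leaf of $\mathcal B$ (call them *outer*). Each of these contains exactly one leaf and is joined to the branch nodes by exactly one edge of $\mathcal B$. Every other thread (call it *inner*) is joined to branch nodes by exactly two edges, going to distinct branch nodes. If $g$ is the number of inner threads and $a$ the number of pairs of branch nodes adjacent in $\mathcal B$, then
$$g+a=\beta-1.\tag{4}$$

*Proof.* Let a thread have $j$ nodes, $\ell$ of them leaves of $\mathcal B$. The degrees in $\mathcal B$ of its nodes add up to $2j-\ell$, and its $j-1$ inside edges use $2(j-1)$ of this. So it sends $2j-\ell-2(j-1)=2-\ell$ edges to branch nodes. This number is at least $1$, because $\mathcal B$ is connected and $\beta\ge1$. So $\ell\in\{0,1\}$, and since each of the $t$ leaves is in a thread, there are $t$ threads with $\ell=1$. The two edges of an inner thread go to distinct branch nodes, since otherwise $\mathcal B$ would contain a cycle or a double edge.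

For (4), count nodes and edges of $\mathcal B$. An outer thread with $j$ nodes accounts for $j$ edges ($j-1$ inside and one connecting), an inner thread with $j$ nodes for $j+1$ edges, and there are $a$ edges between branch nodes. If $N$ is the total number of nodes in threads, the tree has $\beta+N$ nodes and $N+g+a$ edges. So $N+g+a=\beta+N-1$. $\square$

Let $s$ be the number of inner threads that contain at least one triangle. Then $s\le g\le\beta-1$.

## 8. Bad edges: vertices of degree three and three-edge cuts

Now we locate the degree-3 vertices and 3-edge cuts. Let $n\ge4$. Call an edge $e=uv$ **bad** if $p(e)=2$ and neither of its two triangles $uvw$, $uvw'$ is full. It has **type (i)** if some end of it, say $u$, has both $uw$ and $uw'$ boundary. Otherwise it has **type (ii)**.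

In $P_6^2$ the edge $v_2v_3$ has triangles $v_1v_2v_3$ and $v_2v_3v_4$; both $v_2v_1$ and $v_2v_4$ are boundary, so it has type (i), and indeed $\deg v_2=3$. The edge $v_3v_4$ has triangles with third vertices $v_2$ and $v_5$. Here $v_4v_2$ and $v_3v_5$ are boundary, while $v_3v_2$ and $v_4v_5$ are inner, so it has type (ii).

**Lemma 11.** (a) Let $e$ have type (i), with $u$ as above, and put $u_e=u$ (choose one end if both qualify). Then $\deg u_e=3$, and distinct type (i) edges have distinct $u_e$.

(b) If $e=uv$ has type (ii), then after naming, $uw$ and $vw'$ are boundary while $vw$ and $uw'$ are inner. With $w\in V_1$, $w'\in V_2$ as in Section 5 and $X=V_1\cup\{v\}$, we have $V\setminus X=V_2\cup\{u\}$ and $\delta(X)=\{uw,uv,vw'\}$.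

(c) A bad edge in a leaf triangle has type (i).

(d) Let $r$ be the number of bad edges. If $t\ge3$, then
$$r\ge f_1-s\ge f_1-(\beta-1).\tag{5}$$

*Proof.* (a) By Lemma 7(a) all neighbors of $u$ other than $v$ are in $V_1\cup V_2$, and by Lemma 7(b) the only ones are $w$ and $w'$. So $\deg u=3$, and by Lemma 1(d) the vertex $u$ lies in exactly two triangles, $uvw$ and $uvw'$. Their common edge is $e$, so $u_e$ determines $e$.

(b) The edge $e$ is inner and $uvw$ is not full, so one of $uw,vw$ is boundary; name $u,v$ so that $uw$ is. As $e$ is not of type (i), $uw'$ is inner. As $uvw'$ is not full, $vw'$ is boundary. As $e$ is not of type (i), $vw$ is inner.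

Now consider the edges between $V_1\cup\{v\}$ and $V_2\cup\{u\}$. Between $V_1$ and $V_2$ there are none (Lemma 7(a)). Between $V_1$ and $u$ there is only $uw$, and between $v$ and $V_2$ only $vw'$ (Lemma 7(b)). Finally there is $uv$.

(c) Let $uvw$ be a leaf triangle and $e=uv$ bad. As $e$ is inner, both $uw$ and $vw$ are boundary. As $uvw'$ is not full, $uw'$ or $vw'$ is boundary, so $u$ or $v$ qualifies for type (i).

(d) Two consecutive triangles in a thread are joined through an edge node of degree $2$ in $\mathcal B$, that is, an edge with $p=2$, and neither triangle is full because full triangles are branch nodes. So that edge is bad. An outer thread with $j$ middle triangles has $j+1$ triangles (one leaf triangle), so it yields at least $j$ bad edges. An inner thread with $j\ge1$ triangles, all of them middle, yields at least $j-1$. Every middle triangle is in exactly one thread, and different threads give different edges. Summing, $r\ge f_1-s$, and $s\le\beta-1$. $\square$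

## 9. A class of edge-connectivity at least 4 has at most $2t-3$ vertices

**Lemma 12.** If $n\ge4$, every equivalence class $C$ of the relation "$x=y$ or $\lambda(x,y)\ge4$" satisfies $|C|\le2t-3$.

*Proof.* We use induction on $n$, assuming the statement for all 2-trees of smaller order at least $4$. Since $t\ge2$, we have $2t-3\ge1$, so we may assume $|C|\ge2$. Then every vertex of $C$ has degree at least $4$ by Lemma 6(a).

**Case 1: there is a type (ii) bad edge $e=uv$.** Use the names of Lemma 11(b).

*Step 1: place $C$ on one side of the cut.* As $|\delta(X)|=3$, two vertices on different sides of $X$ have $\lambda\le3$. So $C\subseteq X=V_1\cup\{v\}$ or $C\subseteq V_2\cup\{u\}$. Exchanging $u\leftrightarrow v$, $w\leftrightarrow w'$, $V_1\leftrightarrow V_2$ preserves the hypotheses, so assume $C\subseteq X$. Let $G_1=G[V_1\cup\{u,v\}]$. By Lemma 7(d) it is a 2-tree, and its order is smaller because $w'\in V_2$.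

*Step 2: carry connectivity over to $G_1$.* Let $x,y\in C$ be distinct and take four edge-disjoint $x$–$y$ paths in $G$. A path with both ends in $X$ uses an even number of edges of $\delta(X)$. As there are only three such edges, at most one of the four paths leaves $X$, and if it does, it uses exactly two of them. One of these two is $uw$: otherwise they are $uv$ and $vw'$, so the path leaves $X$ from $v$ and returns to $v$, repeating a vertex. So the path leaves $X$ at one of $w,v$ and returns at the other. Replace its part outside $X$ by $w,u,v$ or the reverse. The result is a path in $G_1$, because $u\notin X$. The edge $wu$ belonged to this same path. The edge $uv$ is in $\delta(X)$, so it is not used by the other three paths, which stay inside $X$. So we have four edge-disjoint $x$–$y$ paths in $G_1$, and $\lambda_{G_1}(x,y)\ge4$. In particular $G_1$ has a vertex of degree at least $4$, so its order is at least $5$, and $C$ is contained in an equivalence class of $G_1$.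

*Step 3: compare the numbers of degree-2 vertices.* Let $t_1$ be this number for $G_1$. Vertices of $V_1$ have all their neighbors in $V_1\cup\{u,v\}$, so they keep their degrees. The neighbors of $u$ in $G_1$ are $v$ and $w$ (Lemma 7(b)), so $\deg_{G_1}u=2$. As $vw$ is inner, it lies in a triangle other than $uvw$; that triangle is adjacent in $\mathcal I$ to the node $vw\in\mathcal C_1$, so it lies in $\mathcal C_1$, and its third vertex is in $V_1$. So $\deg_{G_1}v\ge3$. Hence $t_1=|T\cap V_1|+1$.

Moreover $T\cap V_2\ne\emptyset$. Indeed, extend the path $e,uvw'$ in $\mathcal B$ as far as possible; it ends in a leaf of $\mathcal B$, a leaf triangle in $\mathcal C_2$. Its vertex of degree $2$ lies in only one triangle, while $u$ and $v$ lie in two, so this vertex is in $V_2$. Therefore $|T\cap V_1|\le t-1$ and $t_1\le t$. By induction $|C|\le2t_1-3\le2t-3$.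

**Case 2: all bad edges have type (i).** The $r$ distinct vertices $u_e$ of Lemma 11(a) have degree $3$, so they are in neither $T$ nor $C$. Also $C\cap T=\emptyset$. Thus $|C|\le n-t-r$.

If $t=2$, then $\mathcal B$ is a path, since it is a tree with two leaves. So all inner edges have $p=2$, no triangle is full, and the $n-3$ edges joining consecutive triangles are all the inner edges and all bad. So $|C|\le n-2-(n-3)=1=2t-3$.

If $t\ge3$, then (3) gives $n-t=2+f_1+f_0$, and (5) gives $f_1-r\le\beta-1$. So
$$|C|\le2+f_1+f_0-r\le1+\beta+f_0\le1+2(t-2)=2t-3.\qquad\square$$

## 10. The excess over 4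

**Lemma 13.** If $t\ge3$, then $E\le t-3-s$ for every orientation, where $s$ is the number of inner threads containing a triangle.

*Proof.* *Step 1: what each pair contributes.* By Lemma 9(a) nonadjacent pairs contribute $0$. By Lemma 9(b):

* boundary edges contribute $0$;
* an edge with $p(e)=2$ has $b\le3+\varphi(e)$ with $\varphi(e)\le2$, so it contributes at most $1$ if both its triangles are full, and $0$ otherwise;
* an edge with $p(e)\ge3$ contributes at most $p(e)-3+\varphi(e)$.

Let $h$ be the number of edges with $p=2$ and both triangles full. Then
$$E\le\sum_{p(e)\ge3}(p(e)-3)+\sum_{p(e)\ge3}\varphi(e)+h.\tag{6}$$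

*Step 2: recognize these terms in $\mathcal B$.* Adjacent nodes of $\mathcal B$ are a triangle and an edge, so adjacent branch nodes are a full triangle and an edge with $p\ge3$ contained in it. So $\sum_{p(e)\ge3}\varphi(e)=a$. An edge counted by $h$ is a node of degree $2$ with both neighbors branch nodes, so it is by itself an inner thread without triangles. There are $s$ further inner threads containing triangles. So $h+s\le g$, and (4) gives $a+h\le\beta-1-s$.

*Step 3: combine.* By (3), $\sum_{p(e)\ge3}(p(e)-3)=(t-2-f_0)-q$. With $\beta=f_0+q$, (6) gives
$$E\le(t-2-f_0-q)+(f_0+q-1-s)=t-3-s.\qquad\square$$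

In the example of Section 6 we have $t=4$, $s=0$, and the bound $E\le1$ is reached by the edge $uv$.

## 11. Proof of the upper bound

For $n=3$, $G=K_3=P_3^2$ and we saw $K(D)\le6=M_3$, with equality attained by Proposition 5. Let $n\ge4$.

**Case $t=2$.** By Lemma 12 all classes are single vertices. So $\lambda\le3$ for all pairs, hence $b\le3$ for all pairs and $P=E=0$. Then (2) gives $K(D)\le M_n$.

**Case $t\ge3$.** By Lemma 12 every vertex of $V\setminus T$ is in at most $2t-4$ pairs with $\lambda\ge4$. All such pairs are in $V\setminus T$, so $P\le\frac12m(2t-4)=(t-2)m$. By Lemma 13, $E\le t-3$. So (2) gives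
$$M_n-K(D)\ge\frac{(t-2)(t-3)}2-(t-3)=\frac{(t-3)(t-4)}2\ge0.\tag{7}$$

This proves $K(D)\le M_n$ for every orientation of every 2-tree. By Proposition 5, $P_n^2$ and the 3-sun attain equality. It remains to see that nothing else does.

## 12. The 2-trees attaining $M_n$

For $n=3$ there is only $K_3=P_3^2$. Let $n\ge4$ and suppose $K(D)=M_n$ for some orientation $D$ of $G$.

**Case $t\ge3$: $G$ is the 3-sun.**

*Step 1: all estimates are tight.* By (7), $t\in\{3,4\}$, and the estimates of $P$ and $E$ used there are equalities: $P=(t-2)m$ and $E=t-3$. From the first, every vertex outside $T$ is in exactly $2t-4$ pairs with $\lambda\ge4$, so its class has exactly $2t-3\ge3$ vertices. In particular it has degree at least $4$. By (3), $m=n-t=2+f_1+f_0\ge2$, so such vertices exist, and since their classes lie in $V\setminus T$, we get $m\ge2t-3$. From $t-3=E\le t-3-s$ we get $s=0$.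

*Step 2: there is no middle triangle.* A middle triangle is in a thread. It is not in an inner thread, since $s=0$. If an outer thread contained a middle triangle, then its leaf triangle and the neighboring middle triangle in the thread would share a bad edge. By Lemma 11(c) this edge has type (i), so by Lemma 11(a) there is a vertex of degree $3$. It is outside $T$, contradicting Step 1. So $f_1=0$ and $m=2+f_0\le2+(t-2)=t$.

*Step 3: identify $G$.* If $t=4$, then $m\le4<5=2t-3$, impossible. So $t=3$, and $m\ge3$ together with $m\le t=3$ gives $m=3$, $f_0=1$, $n=6$. By (3), $1=f_0+\sum_{p(e)\ge3}(p(e)-2)$, so there are no edges with $p\ge3$. The three edges of the full triangle $x_0x_1x_2$ are inner, so each lies in exactly one further triangle. These three triangles are distinct, because a triangle containing two edges of $x_0x_1x_2$ equals it. There are $n-2=4$ triangles in all, so these are the three leaf triangles. Each $x_i$ lies on two inner edges of $x_0x_1x_2$, hence in at least three triangles, so $\deg x_i\ge4$ and $x_i\notin T$. The third vertices of the leaf triangles are therefore their degree-2 vertices. Each degree-2 vertex lies in only one triangle, so they are distinct. Name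 the one on $x_ix_{i+1}$ as $y_i$. Every edge lies in a triangle, so $G$ is the 3-sun.

**Case $t=2$: $G\cong P_n^2$.**

*Step 1: all pairs outside $T$ have $b=3$.* In this case every pair has $b\le3$, and the $\binom n2-\binom{n-2}2=2n-3$ pairs meeting $T$ have $b\le2$. These bounds add up to $M_n$, so they all hold with equality. In particular $b(x,y)=3$ for all distinct $x,y\notin T$.

*Step 2: at most two vertices have degree 3.* Such a vertex has either out-degree at least $2$ and in-degree at most $1$, or the opposite. Let $x,y$ be distinct vertices of degree $3$. As $b(x,y)=3$, one of $\kappa_D(x,y),\kappa_D(y,x)$ is at least $2$, say the first. Then $d^+(x)\ge2$ and $d^-(y)\ge2$, so $x$ and $y$ are of opposite kinds. Among three vertices of degree $3$ two would be of the same kind, so there are at most two.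

*Step 3: all degrees are at most 4.* The degree sum of $G$ is $2(2n-3)=4n-6$, of which $T$ takes $4$. So
$$\sum_{x\notin T}(\deg x-4)=(4n-6)-4-4(n-2)=-2.$$
Every vertex outside $T$ has degree at least $3$, and at most two terms equal $-1$. So exactly two vertices have degree $3$, and the other terms, which are nonnegative, add up to $0$. So all other vertices outside $T$ have degree $4$. By Lemma 1(d), every vertex lies in at most three triangles.

*Step 4: the strip must zigzag.* Since $t=2$, $\mathcal B$ is a path whose ends are leaf triangles. Let $\Delta_1,\dots,\Delta_{n-2}$ be its triangles in order; consecutive ones share an edge with $p=2$, and these edges are distinct nodes. For a vertex $x$, removing leaves of $\mathcal I$ from the subtree $\mathcal I_x$ leaves it connected, so the triangles containing $x$ are consecutive. Hence the vertex of $\Delta_{i+1}$ not in $\Delta_i$ is in none of $\Delta_1,\dots,\Delta_i$; it is new.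

Write $\Delta_1=\{a_1,a_2,a_3\}$ and $\Delta_2=\{a_2,a_3,a_4\}$ with $a_4$ new. If $n\ge5$, then $\Delta_3$ shares with $\Delta_2$ an edge other than $a_2a_3$, so it contains $a_4$ and one of $a_2,a_3$. Exchanging the names of $a_2,a_3$ if necessary, $\Delta_3=\{a_3,a_4,a_5\}$ with $a_5$ new.

Inductively let $3\le i<n-2$ and suppose $\Delta_j=\{a_j,a_{j+1},a_{j+2}\}$ for all $j\le i$. The triangle $\Delta_{i+1}$ shares with $\Delta_i$ an edge other than $a_ia_{i+1}$, which is the one shared by $\Delta_{i-1}$ and $\Delta_i$. So it contains $a_{i+2}$ and one of $a_i,a_{i+1}$. It does not contain $a_i$, which already lies in the three triangles $\Delta_{i-2},\Delta_{i-1},\Delta_i$. So $\Delta_{i+1}=\{a_{i+1},a_{i+2},a_{i+3}\}$ with $a_{i+3}$ new.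

Every edge of $G$ lies in a triangle, so $a_j\sim a_k$ if and only if $1\le|j-k|\le2$, and $G\cong P_n^2$.

Together with Section 11 and Proposition 5, this proves Theorem 3, and with it Corollary 4: the maximum of $\bar\kappa_{\max}$ over 2-trees of order $n\ge3$ equals $\frac32-\frac{2n-3}{n(n-1)}$, attained only by $P_n^2$ and, when $n=6$, also by the 3-sun, and both graphs are maximal outerplanar. $\blacksquare$
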